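# Hypersurfaces with polynomial section volumes: a quartic in $\mathbb R^5$ that defeats the quadric conjecture

## Sections of a disc, a ball and a hyperboloid

Take the unit disc in the plane, a boundary point $a$, and the chord parallel to the tangent at $a$ at distance $t$. Its half-length $\rho$ satisfies $\rho^2=1-(1-t)^2=2t-t^2$, so the chord has length $2\sqrt{2t-t^2}$. This is not a polynomial in $t$: its square $4(2t-t^2)$ has a simple zero at $t=0$, while the square of a polynomial has zeros of even order.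

Do the same for the unit ball in $\mathbb R^3$. The section is a disc of radius $\rho$, of area $\pi(2t-t^2)$, a polynomial. In $\mathbb R^5$ the section is a 4-ball, of volume $\frac{\pi^2}{2}(2t-t^2)^2$, again a polynomial. In odd dimension the section has even dimension, and the square root disappears.

Now an unbounded surface: the sheet $y>0$ of $xy-u^2=1$ in $\mathbb R^3$, with coordinates $(x,u,y)$. It bounds the region $xy-u^2\ge1$, $y>0$. At $a=(1,0,1)$ the tangent plane is $x+y=2$, and the inner unit normal is $(1,0,1)/\sqrt2$. The plane at distance $t$ is $x+y=2+T$ with $T=\sqrt2\,t$. With $d=(x-y)/2$ we have $xy=(1+\frac T2)^2-d^2$, so the section is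
$$d^2+u^2\le \Big(1+\frac T2\Big)^2-1=T+\frac{T^2}{4}.$$
A change of $d$ moves $(x,y)$ by $(d,-d)$, that is, by length $\sqrt2\,|d|$. Hence the section is an ellipse of area
$$\sqrt2\,\pi\Big(T+\frac{T^2}4\Big)=\pi\Big(2t+\frac{t^2}{\sqrt2}\Big).\tag{1}$$
Polynomial again. All our examples with polynomial sections are quadrics in odd-dimensional space. Must a hypersurface with this property be a quadric?

## Local polynomial integrability and the quadric conjecture

Let $M$ be a connected smooth strictly convex hypersurface in $\mathbb R^n$, $n\ge2$. For $a\in M$ let $T_a(M)$ be the tangent hyperplane and $\nu_a$ the unit normal directed inside, so that $M$ lies in the half-space $T_a(M)+\mathbb R_+\nu_a$.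

**Definition.** $M$ is *locally polynomially integrable* if, for every $a\in M$, the $(n-1)$-dimensional volume $A(a,t)$ of the domain in the hyperplane $T_a(M)+t\nu_a$ bounded by $M\cap(T_a(M)+t\nu_a)$ depends polynomially on $t$ for all sufficiently small $t>0$. The bound on $t$ may depend on $a$.

The unit sphere in $\mathbb R^3$ has the property, with $A=\pi(2t-t^2)$; the unit circle does not. The problem comes from Mark Agranovsky, Jan Boman, Alexander Koldobsky, Victor Vassiliev and Vladyslav Yaskin, "Algebraically integrable bodies and related properties of the Radon transform", arXiv:2212.07510 (2022). It comes with two facts: all strictly convex quadrics in $\mathbb R^{2k+1}$ (ellipsoids, elliptic paraboloids, single sheets of two-sheet hyperboloids) are locally polynomially integrable, and there are no locally polynomially integrable hypersurfaces in $\mathbb R^n$ for even $n$.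

**Conjecture.** Let $n=2k+1$ with $k\ge1$. Every connected smooth strictly convex locally polynomially integrable hypersurface $M\subset\mathbb R^n$ is contained in a strictly convex quadric.

The conjecture is false, and it fails in $\mathbb R^n$ for every odd $n\ge5$. The simplest counterexample is the closed quartic hypersurface in $\mathbb R^5$
$$x=\frac{u^2}{y}+\frac{v^2}{z}+\frac1{yz^2}\qquad(y,z>0).\tag{2}$$
The case $n=3$ is not decided here.

## Reading section areas off a Laplace transform

We redo the hyperboloid by a method that does not use the word "ellipse". Let $D=\{(x,u,y):y>0,\ x\ge (u^2+1)/y\}$. For a vector $\xi=(\sigma,q,b)$ put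
$$I(\xi)=\int_D e^{-\langle\xi,X\rangle}\,dX .$$
Slice $D$ by the hyperplanes $\langle\xi,X\rangle=s$. Two of them whose levels differ by $ds$ are at distance $ds/|\xi|$. So if $\mathcal A(\xi,s)$ is the area of the slice, then for $\lambda>0$
$$I(\lambda\xi)=\frac1{|\xi|}\int_{\mathbb R} e^{-\lambda s}\mathcal A(\xi,s)\,ds .$$
Since $\int_h^\infty e^{-\lambda s}\frac{(s-h)^N}{N!}\,ds=\lambda^{-N-1}e^{-\lambda h}$, we have a dictionary: $\mathcal A(\xi,\cdot)$ vanishes below a level $h$ and is a polynomial in $s-h$ above it exactly when (up to null sets of $s$) $I(\lambda\xi)$ is $e^{-\lambda h}$ times a polynomial in $1/\lambda$ without constant term.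

For the hyperboloid, let $\sigma>0$ and $B=b-\frac{q^2}{4\sigma}>0$. Integrate $e^{-\sigma x}$ over $x\ge(u^2+1)/y$, then integrate over $u$ by the Gaussian formula
$$\int_{\mathbb R^p}e^{-\sigma|u|^2/y-q\cdot u}\,du=\Big(\frac{\pi y}{\sigma}\Big)^{p/2}e^{|q|^2y/(4\sigma)}\tag{3}$$
(complete the square) with $p=1$. This leaves
$$I(\xi)=\sigma^{-1}\Big(\frac\pi\sigma\Big)^{1/2}\int_0^\infty y^{1/2}e^{-By-\sigma/y}\,dy .$$
We shall prove in Lemma 3 the classical formula
$$\int_0^\infty y^{-1/2}e^{-\beta y-\gamma/y}\,dy=\sqrt{\pi/\beta}\;e^{-2\sqrt{\beta\gamma}}.\tag{4}$$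
Applying $-\partial_\beta$ to it gives
$$\int_0^\infty y^{1/2}e^{-\beta y-\gamma/y}\,dy=\sqrt\pi\,\beta^{-3/2}\Big(\frac12+\sqrt{\beta\gamma}\Big)e^{-2\sqrt{\beta\gamma}}.\tag{5}$$
With $h=2\sqrt{B\sigma}$ we get $I(\xi)=\pi(\sigma B)^{-3/2}\cdot\frac12(1+h)e^{-h}$. Replacing $\xi$ by $\lambda\xi$ multiplies $\sigma,B,h$ by $\lambda$, so $I(\lambda\xi)=\pi(\sigma B)^{-3/2}\cdot\frac12(\lambda^{-3}+h\lambda^{-2})e^{-\lambda h}$. The dictionary gives, with $T=s-h>0$,
$$\mathcal A=|\xi|\,\pi(\sigma B)^{-3/2}\cdot\frac12\Big(\frac{T^2}2+hT\Big).$$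
At $a=(1,0,1)$ we have $\xi=(1,0,1)$, $B=1$, $h=2$, $|\xi|=\sqrt2$, so $\mathcal A=\sqrt2\,\pi(T+\frac{T^2}4)$, in agreement with (1).

The computation rests on one fact: the last one-dimensional integral is an elementary exponential times a polynomial.

## Raising the power of $y$: the surface $x=u^2/y+1/y^2$

The sensible first attempt is to keep this scheme and change the power in the last term. Take $D=\{y>0,\ x\ge u^2/y+1/y^2\}$ in $\mathbb R^3$. The integrations over $x$ and $u$ go through as before, and for $\sigma>0$, $B>0$, after the substitution $y=v/(\lambda B)$,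
$$I(\lambda\xi)=\mathrm{const}\cdot\lambda^{-3}f(\kappa\lambda^3),\qquad f(w)=\int_0^\infty v^{1/2}e^{-v-w/v^2}\,dv,\qquad\kappa=\sigma B^2,$$
where the constant is positive and depends only on $\xi$. Suppose $\mathcal A(\xi,\cdot)$ were $0$ below a level $h$ and a polynomial above it. By the dictionary, $f(\kappa\lambda^3)=e^{-\lambda h}L(\lambda)$ with $L$ a Laurent polynomial. As $f(0^+)=\Gamma(3/2)$ is finite, $L$ has no negative powers, so $f(\kappa\lambda^3)$ extends to a real-analytic function of $\lambda$ near $0$. But for $w>0$, with $v=\sqrt w\,\rho$,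
$$-f'(w)=\int_0^\infty v^{-3/2}e^{-v-w/v^2}\,dv=w^{-1/4}\int_0^\infty\rho^{-3/2}e^{-\sqrt w\rho-1/\rho^2}\,d\rho ,$$
and the last integral tends to $C=\int_0^\infty\rho^{-3/2}e^{-1/\rho^2}d\rho\in(0,\infty)$ as $w\to0$. Integrating, $f(w)-f(0^+)\sim-\frac43C\,w^{3/4}$, that is, $f(\kappa\lambda^3)-f(0^+)\sim-\frac43C\kappa^{3/4}\lambda^{9/4}$. A real-analytic function vanishing at $0$ is either identically $0$ or asymptotic to a constant times an *integer* power of $\lambda$. This is a contradiction: for no such $\xi$ is the section area a polynomial all the way from the support plane on.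

The attempt breaks at the last integral. With $\sigma/y$ in the exponent we have (4), whose exponent is the elementary $2\sqrt{\beta\gamma}$; with $\sigma/y^2$ there is no such formula.

## Square roots halve exponents

Look at (4) once more, and at what it does to $\gamma$: in the exponent, $\gamma$ is replaced by $\sqrt\gamma$, up to a factor. Suppose $\gamma$ itself depends on a second variable $z$. If $\gamma=\sigma/z$, the new exponent contains $z^{-1/2}$, a shape to which (4) does not apply. But if $\gamma=\sigma/z^2$, the new exponent contains $1/z$, *the same shape as before*, and (4) applies again. So the power $2$ that failed alone should sit on a second variable, behind a first variable of power $1$: use $\frac1{yz^2}$.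

Here is the whole computation for (2). Write $\xi=(\sigma,q_1,q_2,b_1,b_2)$, $B_i=b_i-q_i^2/(4\sigma)$, with $\sigma,B_1,B_2>0$. Integration over $x$, then over $u$ and $v$ by (3), leaves $\sigma^{-1}(\pi/\sigma)$ times
$$\int_0^\infty\!\!\int_0^\infty y^{1/2}z^{1/2}e^{-B_1y-B_2z-\sigma/(yz^2)}\,dy\,dz .$$
The $y$-integral is (5) with $\beta=B_1$, $\gamma=\sigma/z^2$. Put $\sigma'=2\sqrt{B_1\sigma}$, so that $2\sqrt{\beta\gamma}=\sigma'/z$. The $y$-integral equals
$$\sqrt\pi\,B_1^{-3/2}\cdot\tfrac12\Big(1+\frac{\sigma'}z\Big)e^{-\sigma'/z}.$$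
Now the $z$-integral has two terms. Put $h=2\sqrt{B_2\sigma'}$. By (5) and (4),
$$\int_0^\infty z^{1/2}e^{-B_2z-\sigma'/z}dz=\sqrt\pi B_2^{-3/2}\cdot\tfrac12(1+h)e^{-h},\qquad \sigma'\!\int_0^\infty z^{-1/2}e^{-B_2z-\sigma'/z}dz=\sqrt\pi B_2^{-3/2}\cdot\tfrac{h^2}4e^{-h},$$
the second because $\sigma'B_2^{-1/2}=B_2^{-3/2}\cdot B_2\sigma'=B_2^{-3/2}h^2/4$. Altogether
$$I(\xi)=\pi^2\sigma^{-2}(B_1B_2)^{-3/2}\cdot\tfrac14\Big(1+h+\frac{h^2}2\Big)e^{-h},\qquad h=2(4\sigma B_1B_2^2)^{1/4}.\tag{6}$$
A polynomial in $h$ times $e^{-h}$, with $h$ homogeneous of degree $1$: exactly what the dictionary wants. The factor $\sigma'/z$ lowered the power of $z$ from $\frac12$ to $-\frac12$; for more variables the powers become more negative, and the induction must carry this along.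

## The family and the theorems

Let $r\ge1$, let $p_1,\dots,p_r\ge1$ be odd integers, and put $m_i=2^{i-1}$, so $1+\sum m_i=2^r$. Use coordinates $X=(x,u_1,\dots,u_r,y_1,\dots,y_r)\in\mathbb R\times\prod\mathbb R^{p_i}\times\mathbb R^r=\mathbb R^n$ with $n=1+r+\sum p_i=1+\sum(p_i+1)$. Since all $p_i$ are odd, $n=2k+1$ is odd and $\sum_i\frac{p_i+1}2=k$. On $U=\prod\mathbb R^{p_i}\times(0,\infty)^r$ put
$$g(u,y)=\sum_{i=1}^r\frac{|u_i|^2}{y_i}+\varphi(y),\qquad\varphi(y)=\prod_{i=1}^ry_i^{-m_i},$$
$$M=\{x=g(u,y)\},\qquad D=\{x\ge g(u,y)\},\qquad(u,y)\in U .$$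

The *Zariski closure* of a set $S\subset\mathbb R^n$ is the set of common zeros of all polynomials vanishing on $S$; when these polynomials are the multiples of a single polynomial, its degree is called the degree of the closure. For instance, the Zariski closure of any arc of the parabola $y=x^2$ is the whole parabola, of degree $2$.

**Theorem A.** $M$ is a connected, closed, real-analytic hypersurface with positive definite second fundamental form, and $M=\partial D$ with $D$ closed and convex. For every $a\in M$, $A(a,t)$ is, for *all* $t>0$, a polynomial in $t$ of degree exactly $n-1$, divisible exactly by $t^k$. Every nonzero polynomial vanishing on a nonempty relatively open subset of $M$ has degree $\ge2^r$. Hence for $r\ge2$ no nonempty open piece of $M$ lies in a quadric.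

**Corollary.** Let $n\ge5$ be odd. Take $r=2$, $p_1=1$, $p_2=n-4$. Then $M\subset\mathbb R^n$ is locally polynomially integrable but lies in no quadric. So the conjecture is false for every $k\ge2$. More generally, in $\mathbb R^{2k+1}$ all $r=1,\dots,k$ occur. This gives locally polynomially integrable hypersurfaces whose Zariski closures have degrees $2,4,8,\dots,2^k$, and these are pairwise affinely inequivalent, even locally. For $r=1$ one gets the quadric $xy-|u|^2=1$.

An *invertible projective transformation* is a map $\pi(X)=(BX+c)/m(X)$ with $m(X)=\langle w,X\rangle+d$ affine and the matrix $\Pi=\begin{pmatrix}B&c\\ w^{\top}&d\end{pmatrix}$ invertible. For example, $\pi(x,u,y)=(x/y,\,u/y,\,1/y)$ has $m=y$, and dividing $xy-u^2=1$ by $y^2$ shows that it maps the sheet $y>0$ onto the half $\{\bar y>0\}$ of the paraboloid $\bar x=\bar u^2+\bar y^2$.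

**Theorem B.** Let $\pi(X)=(BX+c)/m(X)$ be an invertible projective transformation, $m$ its affine denominator, and let $M_0\subset M$ be connected and relatively open with $m>0$ on $M_0$. Then $\pi(M_0)$ is a strictly convex locally polynomially integrable hypersurface, with $A$ of degree $\le n-1$.

In $\mathbb R^3$ we need $r+\sum p_i=2$, so $r=p_1=1$: there the family of Theorem A contains only quadrics, and dimension $3$ remains undecided.

## The region $D$ and the cone of its normals

**Step 1. Convexity.** We show that the Hessian of $g$ is positive definite. The second derivative of $|u|^2/y$ in direction $(\delta,\eta)$ is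
$$\frac{2|\delta|^2}y-\frac{4\eta\,u\cdot\delta}{y^2}+\frac{2\eta^2|u|^2}{y^3}=\frac2y\Big|\delta-\frac\eta yu\Big|^2\ge0 .$$
Along a line in direction $\eta\in\mathbb R^r$, $\log\varphi=-\sum m_i\log y_i$ has first derivative $-\sum m_i\eta_i/y_i$ and second derivative $\sum m_i\eta_i^2/y_i^2$. So the second derivative of $\varphi$ is $\varphi\big[(\sum m_i\eta_i/y_i)^2+\sum m_i\eta_i^2/y_i^2\big]$, which is positive if $\eta\ne0$. If the total second derivative of $g$ in a direction $(\delta,\eta)$ vanishes, then $\eta=0$; then the first terms are $2|\delta_i|^2/y_i$, so all $\delta_i=0$. Hence $\operatorname{Hess}g>0$, $D$ is convex, and the graph $M$ has second fundamental form $\operatorname{Hess}g/\sqrt{1+|\nabla g|^2}>0$. As the graph of a real-analytic function over the connected set $U$, $M$ is connected and real-analytic.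

**Step 2. Closedness.** The danger is that some $y_i$ tends to $0$. Along a sequence in $D$ that converges in $\mathbb R^n$, all $y_j$ are bounded and $\varphi\le g\le x$ is bounded. So $y_i^{-m_i}=\varphi\prod_{j\ne i}y_j^{m_j}$ is bounded for each $i$, and no $y_i$ tends to $0$. The limit point therefore has $(u,y)\in U$, and by continuity of $g$ it lies in $D$. So $D$ is closed; likewise $M$ is closed. The set $\{x>g\}$ is open, and no point with $x=g$ is interior to $D$. So $\operatorname{int}D=\{x>g\}$ and $\partial D=M$.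

**Step 3. Completing squares.** This step finds the linear forms that are bounded below on $D$ with compact caps. Write $\xi=(\sigma,q_1,\dots,q_r,b_1,\dots,b_r)$, $\langle\xi,X\rangle=\sigma x+\sum q_i\cdot u_i+\sum b_iy_i$, and let
$$\mathcal C=\Big\{\sigma>0,\ B_i:=b_i-\frac{|q_i|^2}{4\sigma}>0\ \ \forall i\Big\}.$$
This is an open cone, and each $B_i$ is positively homogeneous of degree $1$ in $\xi$. Since $\frac{\sigma|u_i|^2}{y_i}+q_i\cdot u_i=\frac\sigma{y_i}\big|u_i+\frac{q_iy_i}{2\sigma}\big|^2-\frac{|q_i|^2y_i}{4\sigma}$,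
$$\langle\xi,X\rangle=\sigma(x-g)+\sigma\varphi(y)+\sum_i\frac\sigma{y_i}\Big|u_i+\frac{q_iy_i}{2\sigma}\Big|^2+\sum_iB_iy_i .\tag{7}$$
On $D$ all terms are $\ge0$ when $\xi\in\mathcal C$. Hence $\{X\in D:\langle\xi,X\rangle\le s\}$ is compact: each term is at most $s$, so $y$ is bounded, then $u$ is bounded; $\varphi\le s/\sigma$ is bounded, so as in Step 2 the $y_i$ stay away from $0$; then $g$ is bounded and $x\le g+s/\sigma$ is bounded; and $D$ is closed.

**Step 4. Normals lie in $\mathcal C$.** At $a=(g(u,y),u,y)\in M$ the inner normal direction is $\xi=(1,-\nabla g)$, that is, $\sigma=1$, $q_i=-2u_i/y_i$, $b_i=|u_i|^2/y_i^2+m_i\varphi/y_i$. So $B_i=m_i\varphi/y_i>0$ and $\xi\in\mathcal C$.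

**Step 5. The minimum of $\langle\xi,\cdot\rangle$ on $D$.** This identifies the level at which sections begin. Define $h_0(\sigma)=\sigma$ and
$$h_r(\sigma;B_1,\dots,B_r)=h_{r-1}\big(2\sqrt{B_1\sigma};B_2,\dots,B_r\big).$$
By induction $h_r>0$ and $h_r$ is homogeneous of degree $1$ in $(\sigma,B)$.

**Lemma 1.** For $\sigma,B_i>0$, the minimum of $\sum_iB_iy_i+\sigma\prod_iy_i^{-m_i}$ over $(0,\infty)^r$ is $h_r(\sigma;B)$, attained at exactly one point.

*Proof.* Induction on $r$; for $r=0$ the expression is $\sigma$. For $r\ge1$ put $\gamma=\sigma\prod_{i\ge2}y_i^{-m_i}$. As $m_1=1$, the terms containing $y_1$ are $B_1y_1+\gamma/y_1\ge2\sqrt{B_1\gamma}$, with equality exactly for $y_1=\sqrt{\gamma/B_1}$. Since $m_i/2=m_{i-1}$ for $i\ge2$, $2\sqrt{B_1\gamma}=\sigma'\prod_{i\ge2}y_i^{-m_{i-1}}$ with $\sigma'=2\sqrt{B_1\sigma}$. It remains to minimize $\sum_{i\ge2}B_iy_i+\sigma'\prod_{i\ge2}y_i^{-m_{i-1}}$, which is the case $r-1$ with data $(\sigma';B_2,\dots,B_r)$. $\square$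

For $\xi\in\mathcal C$ write $h(\xi)=h_r(\sigma;B)$. By (7) and Lemma 1, $\min_D\langle\xi,\cdot\rangle=h(\xi)$, attained at exactly one point of $D$: the one with $x=g$, $u_i=-q_iy_i/(2\sigma)$ and $y$ the minimizer of Lemma 1.

**Step 6. Sections above the minimum.** Let $\xi\in\mathcal C$. The linear form $\langle\xi,\cdot\rangle$ maps the convex open set $\operatorname{int}D$, which is dense in $D$, onto an open interval with infimum $h(\xi)$. The interval is unbounded above because $x$ may grow and $\sigma>0$. So for every $s>h(\xi)$ the hyperplane $H=\{\langle\xi,X\rangle=s\}$ meets $\operatorname{int}D$, and $D\cap H$ is a compact convex set with nonempty relative interior.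

Its relative boundary is $M\cap H$. Points of $H\cap\operatorname{int}D$ are relatively interior. Conversely, let $X\in M\cap H$ and $X_0\in H\cap\operatorname{int}D$. If $X$ were relatively interior, the segment from $X_0$ to $X$ could be prolonged to some $X_1\in D\cap H$ beyond $X$; but then $X$, lying strictly between an interior point and a point of the convex set $D$, would be interior to $D$, contrary to $X\in\partial D$.

## Half-integer powers: the one-variable integral

**Lemma 3.** Let $\theta_0=1$, $\theta_{l+1}(\zeta)=(l+\frac12+\zeta)\theta_l(\zeta)-\frac\zeta2\theta_l'(\zeta)$ for $l\ge0$, and $\theta_l(\zeta)=\zeta^{2l+1}\theta_{-l-1}(\zeta)$ for $l<0$. For all $l\in\mathbb Z$, $\beta,\gamma>0$, with $\zeta=\sqrt{\beta\gamma}$,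
$$\int_0^\infty y^{l-1/2}e^{-\beta y-\gamma/y}\,dy=\sqrt\pi\,\beta^{-l-1/2}\,\theta_l(\zeta)\,e^{-2\zeta}.\tag{8}$$
For $l\ge0$, $\theta_l$ is a polynomial of degree $l$ with leading coefficient $1$ and $\theta_l(0)=\prod_{0\le i<l}(i+\frac12)>0$.

*Proof.* First $l=0$. Let $F(\gamma)$ be the integral. Then $F'(\gamma)=-\int y^{-3/2}e^{-\beta y-\gamma/y}dy$. Substitute $y=\gamma/(\beta s)$: this exchanges $\beta y$ with $\gamma/s$ and $\gamma/y$ with $\beta s$, and $y^{-3/2}dy$ becomes $(\gamma/\beta)^{-1/2}s^{-1/2}ds$ up to orientation. So $F'=-\sqrt{\beta/\gamma}\,F$, hence $F=Ce^{-2\sqrt{\beta\gamma}}$, and $C=F(0^+)=\int y^{-1/2}e^{-\beta y}dy=\sqrt{\pi/\beta}$ by monotone convergence. This is (4).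

Next, from $l$ to $l+1$ for $l\ge0$: apply $-\partial_\beta$ to (8). The left side becomes the integral for $l+1$. On the right, with $\partial_\beta\zeta=\zeta/(2\beta)$,
$$\sqrt\pi\,\beta^{-l-3/2}\Big[\Big(l+\frac12\Big)\theta_l-\frac\zeta2\theta_l'+\zeta\theta_l\Big]e^{-2\zeta}=\sqrt\pi\,\beta^{-l-3/2}\,\theta_{l+1}e^{-2\zeta}.$$

For $l<0$ the same substitution and the case $-l-1\ge0$ give
$$\Big(\frac\gamma\beta\Big)^{l+\frac12}\int_0^\infty s^{(-l-1)-\frac12}e^{-\beta s-\gamma/s}ds=\sqrt\pi\,\gamma^{l+\frac12}\theta_{-l-1}(\zeta)e^{-2\zeta}=\sqrt\pi\,\beta^{-l-\frac12}\zeta^{2l+1}\theta_{-l-1}(\zeta)e^{-2\zeta},$$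
because $\gamma=\zeta^2/\beta$. In the recursion the top-degree term comes only from $\zeta\theta_l$, which gives degree and leading coefficient; and $\theta_{l+1}(0)=(l+\frac12)\theta_l(0)$. $\square$

For negative $l$ the function $\theta_l$ has negative powers of $\zeta$. For instance $\theta_{-1}=\zeta^{-1}$. In the iteration these powers are always compensated:

**Lemma 4.** For integers $l,j\ge0$, $\zeta^{2j}\theta_{l-j}(\zeta)$ is a polynomial of degree $l+j$ with leading coefficient $1$. If $j\ge1$ it vanishes at $\zeta=0$.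

*Proof.* For $l\ge j$ the degree is $2j+(l-j)$, and the factor $\zeta^{2j}$ is visible. For $l<j$ the function equals $\zeta^{2j}\zeta^{2(l-j)+1}\theta_{j-l-1}(\zeta)=\zeta^{2l+1}\theta_{j-l-1}(\zeta)$, of degree $2l+1+(j-l-1)=l+j$, with a factor $\zeta$. $\square$

## Iterating through the exponents $1,2,4,\dots,2^{r-1}$

Each integration produces powers of $\gamma$ that carry negative powers of the remaining variables. The parameter $j$ below keeps track of them.

**Lemma 5.** Let $r\ge0$ and let $l=(l_1,\dots,l_r)$, $j$ be nonnegative integers. For $\sigma,B_i>0$,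
$$\sigma^j\int_{(0,\infty)^r}\prod_iy_i^{\,l_i-\frac12-jm_i}\exp\Big(-\sum_iB_iy_i-\sigma\prod_iy_i^{-m_i}\Big)dy=\pi^{r/2}\prod_iB_i^{-l_i-\frac12}\;\Theta_{l,j}(h_r)\,e^{-h_r},\tag{9}$$
where $\Theta_{l,j}$ is a polynomial of degree exactly $j+\sum l_i$ with positive leading coefficient. Moreover $\Theta_{l,j}(0)=0$ for $j\ge1$, and $\Theta_{l,0}(0)=\prod_i\theta_{l_i}(0)>0$.

*Proof.* Induction on $r$. For $r=0$ the left side is $\sigma^je^{-\sigma}$ and $h_0=\sigma$, so $\Theta_j(h)=h^j$, and all assertions hold.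

Let $r\ge1$. Put $\gamma=\sigma\prod_{i\ge2}y_i^{-m_i}$ and $\zeta=\sqrt{B_1\gamma}$. The left side of (9) is
$$\int\prod_{i\ge2}y_i^{l_i-\frac12}e^{-\sum_{i\ge2}B_iy_i}\Big[\gamma^j\int_0^\infty y_1^{l_1-j-\frac12}e^{-B_1y_1-\gamma/y_1}dy_1\Big]dy_2\cdots dy_r ,$$
because $\gamma^j=\sigma^j\prod_{i\ge2}y_i^{-jm_i}$ and $m_1=1$ (the integrand is positive, so Tonelli's theorem applies). By Lemma 3 with $l_1-j$ in place of $l$, and $\gamma^j=\zeta^{2j}B_1^{-j}$, the bracket equals $\sqrt\pi\,B_1^{-l_1-\frac12}\,\zeta^{2j}\theta_{l_1-j}(\zeta)\,e^{-2\zeta}$. By Lemma 4 we may write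
$$\zeta^{2j}\theta_{l_1-j}(\zeta)=\sum_{i'=0}^{l_1+j}\kappa_{i'}(2\zeta)^{i'},$$
with $\kappa_{l_1+j}=2^{-l_1-j}>0$, with $\kappa_0=0$ if $j\ge1$, and $\kappa_0=\theta_{l_1}(0)$ if $j=0$.

Now the exponents halve. Since $m_i/2=m_{i-1}$, $2\zeta=\sigma'\prod_{i\ge2}y_i^{-m_{i-1}}$ with $\sigma'=2\sqrt{B_1\sigma}$. So the remaining integrals
$$\int\prod_{i\ge2}y_i^{l_i-\frac12}(2\zeta)^{i'}e^{-2\zeta-\sum_{i\ge2}B_iy_i}\,dy_2\cdots dy_r$$
are exactly the left sides of (9) for $r-1$, with data $(\sigma';B_2,\dots,B_r)$, $l'=(l_2,\dots,l_r)$, and $i'$ in place of $j$. They are finite by induction, and $h_{r-1}(\sigma';B_2,\dots,B_r)=h_r(\sigma;B)$ by definition. Hence (9) holds with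
$$\Theta_{l,j}=\sum_{i'=0}^{l_1+j}\kappa_{i'}\,\Theta_{l',i'} .$$
The degree of $\Theta_{l',i'}$ is $i'+\sum_{i\ge2}l_i$, so the term $i'=l_1+j$ alone has the top degree $j+\sum l_i$, and its leading coefficient is positive. At $0$ only $i'=0$ contributes: $\Theta_{l,j}(0)=\kappa_0\Theta_{l',0}(0)$, which is $0$ for $j\ge1$ and $\theta_{l_1}(0)\prod_{i\ge2}\theta_{l_i}(0)$ for $j=0$. $\square$

For $r=2$, $l=(1,1)$, $j=0$ this is the computation of (6): $\theta_1=\frac12+\zeta$ gives $\kappa_0=\kappa_1=\frac12$, and $\Theta=\frac12\cdot\frac12(1+h)+\frac12\cdot\frac{h^2}4$.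

## The section volumes of $D$

**Step 7. The Laplace integral.** For $\xi\in\mathcal C$ let $I(\xi)=\int_De^{-\langle\xi,X\rangle}dX$. Integrating over $x\ge g$ gives $\sigma^{-1}e^{-\sigma g}$; integrating over each $u_i$ by (3) gives
$$I(\xi)=\sigma^{-1}\prod_i\Big(\frac\pi\sigma\Big)^{p_i/2}\int_{(0,\infty)^r}\prod_iy_i^{p_i/2}\exp\Big(-\sum_iB_iy_i-\sigma\varphi(y)\Big)dy .$$
As $p_i$ is odd, $p_i/2=l_i-\frac12$ with $l_i=\frac{p_i+1}2\ge1$ an integer. This is where oddness enters. Lemma 5 with $j=0$ yields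
$$I(\xi)=E(\xi)\,\Theta(h(\xi))\,e^{-h(\xi)},\qquad E(\xi)=\pi^k\,\sigma^{-1-\sum p_i/2}\prod_iB_i^{-1-p_i/2},\tag{10}$$
since the power of $\pi$ is $\frac12(r+\sum p_i)=\frac{n-1}2=k$. Here $E>0$ is homogeneous of degree $-1-r-\sum p_i=-n$, $h$ is homogeneous of degree $1$, and $\Theta(h)=\sum_{i=0}^k\vartheta_ih^i$ with $\vartheta_0>0$, $\vartheta_k>0$, because $\sum l_i=k$.

**Step 8. Inverting the Laplace transform.** Let $\mathcal A(\xi,s)=\mathrm{vol}_{n-1}(D\cap\{\langle\xi,X\rangle=s\})$. By Tonelli and homogeneity, for all $\lambda>0$,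
$$\frac1{|\xi|}\int_{\mathbb R}e^{-\lambda s}\mathcal A(\xi,s)\,ds=I(\lambda\xi)=E(\xi)\sum_{i=0}^k\vartheta_i\,h^i\,\lambda^{i-n}e^{-\lambda h},\qquad h=h(\xi).$$
Here $\lambda^{i-n}e^{-\lambda h}$ is the Laplace transform of $(s-h)_+^{n-1-i}/(n-1-i)!$, where $n-1-i\ge n-1-k=k\ge1$. Everything is supported in $s\ge0$, and a function on $[0,\infty)$ whose Laplace integral converges absolutely for all $\lambda>0$ is determined by it up to null sets. Therefore, for almost every $s$,
$$\mathcal A(\xi,s)=|\xi|\,E(\xi)\sum_{i=0}^k\vartheta_i\,h(\xi)^i\,\frac{(s-h(\xi))_+^{\,n-1-i}}{(n-1-i)!}.\tag{11}$$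

**Step 9. From almost every $s$ to every $s>h$.** For $s>h(\xi)$ we have $0<\mathcal A(\xi,s)<\infty$ by Step 6. By the Brunn–Minkowski inequality $\mathcal A(\xi,\cdot)^{1/(n-1)}$ is concave on $(h(\xi),\infty)$, hence continuous there. The right side of (11) is continuous too. So (11) holds for all $s>h(\xi)$.

**Step 10. Sections parallel to a tangent hyperplane.** Let $a\in M$ and $\xi=(1,-\nabla g)\in\mathcal C$ as in Step 4, so $\nu_a=\xi/|\xi|$. Since $D$ is convex, $T_a(M)$ supports $D$, so $T_a(M)=\{\langle\xi,X\rangle=h(\xi)\}$ and $T_a(M)+t\nu_a=\{\langle\xi,X\rangle=h+t|\xi|\}$. By Step 6 the domain bounded by $M$ in this hyperplane is its intersection with $D$. By (11),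
$$A(a,t)=|\xi|\,E(\xi)\sum_{i=0}^k\vartheta_i\,h^i\,\frac{(|\xi|t)^{n-1-i}}{(n-1-i)!}\qquad\text{for all }t>0.\tag{12}$$
The coefficient of $t^{n-1}$ is a positive multiple of $\vartheta_0>0$, so the degree is exactly $n-1$. The lowest power is $t^{n-1-k}=t^k$, with a positive multiple of $\vartheta_kh^k>0$ as coefficient. So $A(a,t)$ is divisible exactly by $t^k$. This proves the polynomiality part of Theorem A.

## The quartic in numbers

For (2) we have $n=5$, $k=2$, $\Theta(h)=\frac14(1+h+\frac{h^2}2)$, and with $T=|\xi|t$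
$$A(a,t)=\tfrac14|\xi|E(\xi)\Big(\frac{T^4}{24}+\frac{hT^3}6+\frac{h^2T^2}4\Big).$$
Take the point with $u=v=0$, $y=z=1$, hence $x=1$. Then $\xi=(1,0,0,1,2)$, $B_1=1$, $B_2=2$, $h=2(4\cdot1\cdot4)^{1/4}=4$, and indeed $\langle\xi,a\rangle=1+1+2=4$. Further $|\xi|=\sqrt6$ and $E=\pi^2/(2\sqrt2)$, so
$$A(a,t)=\frac{\sqrt3\,\pi^2}8\Big(\frac32t^4+4\sqrt6\,t^3+24t^2\Big).$$
We can check the lowest term independently. In the coordinates $(u,v,y,z)$ the section is $g+y+2z\le4+T$, to leading order an ellipsoid $\frac12\langle w,\operatorname{Hess}g\,w\rangle\le T$ of volume $\frac{\pi^2}2(2T)^2/\sqrt{\det\operatorname{Hess}g}$. By Step 1 the Hessian consists of the entries $2,2$ and the block $\begin{pmatrix}2&2\\2&6\end{pmatrix}$, with determinant $2\cdot2\cdot8=32$. The volume is $\pi^2T^2/(2\sqrt2)$. Undoing the projection along the $x$-axis multiplies it by $|\xi|/\sigma=\sqrt6$, and with $T^2=6t^2$ we get $3\sqrt3\,\pi^2t^2$, which is $\frac{\sqrt3\,\pi^2}8\cdot24t^2$.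

## An equation of degree $2^r$ that cannot be lowered

**Step 11. The equation of $M$.** Let $Y=\prod y_i^{m_i}$ and
$$F=xY-\sum_i|u_i|^2\,\frac Y{y_i}.$$
Since $m_i\ge1$, this is a polynomial, homogeneous of degree $1+\sum m_i=2^r$, and $M=\{F=1\}\cap\{y_i>0\ \forall i\}$. For (2) the equation is $xyz^2-u^2z^2-v^2yz=1$.

**Step 12. Irreducibility.** $F-1$ has degree one in $x$, with coefficient $Y$ and constant term $-1-\sum|u_i|^2Y/y_i$. The prime factors of $Y$ are the $y_i$, and no $y_i$ divides the constant term, because that term equals $-1$ at $u=0$. So the coefficient and the constant term are coprime, $F-1$ is primitive of degree one in $x$, and by Gauss's lemma it is irreducible in $\mathbb R[x,u,y]$. As it involves $x$ and $Y$ does not, $F-1$ is coprime to $Y$.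

**Step 13. Every equation is a multiple of $F-1$.** Let $P$ be a polynomial vanishing on a nonempty relatively open subset of $M$. Dividing by $F-1$ with respect to $x$, after multiplication by a power of its leading coefficient $Y$, gives
$$Y^NP=(F-1)Q+R,\qquad R=R(u,y)\ \text{free of }x .$$
On the open subset of $M$ both $P$ and $F-1$ vanish, so $R$ vanishes on a nonempty open set of $(u,y)$. Hence $R=0$, $F-1$ divides $Y^NP$, and being irreducible and coprime to $Y$ it divides $P$. So $\deg P\ge2^r$ if $P\ne0$. For $r\ge2$ this is at least $4$, so no nonempty open piece of $M$ lies in a quadric. Theorem A is proved.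

**Step 14. The Corollary.** For odd $n\ge5$ the choice $(r;p_1,p_2)=(2;1,n-4)$ is admissible: $n-4\ge1$ is odd, and $1+2+1+(n-4)=n$. By Theorem A the resulting $M$ is locally polynomially integrable and lies in no quadric, so the conjecture is false for every $k\ge2$. In $\mathbb R^{2k+1}$ and for $1\le r\le k$ we need odd $p_i\ge1$ with $\sum p_i=2k-r$: take $p_1=\dots=p_{r-1}=1$ and $p_r=2k-2r+1$. By Step 13 the polynomials vanishing on any nonempty open piece of $M$ are exactly the multiples of $F-1$, so the Zariski closure of the piece has degree $2^r$. An invertible affine map preserves the degrees of polynomials, so it cannot carry an open piece for one value of $r$ onto an open piece for another. For $r=1$ the equation $F=1$ reads $xy-|u|^2=1$. This proves the Corollary.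

## Projective images: trading one derivative for another

Under $\pi$, the parallel hyperplanes $\{\ell'=\tau\}$ near a point of $\pi(M_0)$ pull back to hyperplanes $\{\ell_0-\tau m=0\}$, which in general are not parallel. So (11), a statement about parallel sections, does not apply as it stands. We add a second parameter $s$ that shifts hyperplanes in parallel, and exchange $\tau$-derivatives for $s$-derivatives. The exchange costs a factor $m$ per derivative, and the Jacobian of $\pi$ supplies exactly $m^{-(n+1)}$.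

**Step 15. Three facts about $\pi$.** For every $X$ with $m(X)\ne0$, $\Pi\binom X1=m(X)\binom{\pi(X)}1$. So $\binom X1$ is proportional to $\Pi^{-1}\binom{\pi(X)}1$, and $\pi$ is injective where $m\ne0$. Next, $d\pi_X(v)=\frac1{m}\big(Bv-\pi(X)\langle w,v\rangle\big)$, and by the Schur complement
$$\det\Pi=\det\begin{pmatrix}B&BX+c\\w^\top&m(X)\end{pmatrix}=m\det\big(B-\pi(X)w^\top\big)=m^{n+1}\det d\pi_X ,$$
so $|\det d\pi_X|=|\det\Pi|\,|m(X)|^{-n-1}$. In particular $\pi$ is a diffeomorphism from $\{m>0\}$ onto an open set. Finally, on $\{m>0\}$ segments go to segments: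
$$\pi\big((1-\lambda)X+\lambda X^*\big)=\frac{(1-\lambda)m(X)\,\pi(X)+\lambda m(X^*)\,\pi(X^*)}{(1-\lambda)m(X)+\lambda m(X^*)}.$$

**Step 16. Tangent hyperplanes and strict convexity of $\pi(M_0)$.** Let $a\in M_0$, $a'=\pi(a)$, and let $\ell_0=\langle\xi_0,\cdot\rangle-e_0$ with $\xi_0=(1,-\nabla g)$ at $a$ and $e_0=h(\xi_0)$. So $\{\ell_0=0\}=T_a(M)$, $\ell_0\ge0$ on $D$, and by Step 5 $\ell_0>0$ on $D\setminus\{a\}$. For an affine function $\ell'(X')=\langle\eta,X'\rangle+e$ we have $m\cdot(\ell'\circ\pi)=\langle\eta,BX+c\rangle+e\,m(X)$. Its coefficient row is $(\eta^\top,e)\,\Pi$; as $\Pi$ is invertible, there is exactly one $\ell'$ with $\ell'\circ\pi=\ell_0/m$. It is not constant: otherwise $\ell_0=e\,m$, and $\ell_0(a)=0<m(a)$ would force $e=0$ and $\ell_0=0$.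

Since $m>0$ on $M_0$, $\ell'\ge0$ on $\pi(M_0)$, with zero only at $a'$. On $M$, $\ell_0$ has value $0$, differential $0$ and positive definite Hessian at $a$ (the second fundamental form is positive definite), so $\ell_0/m$ on $M_0$ has at $a$ differential $0$ and Hessian $\frac1{m(a)}$ times that of $\ell_0$. Thus $\ell'$ has a nondegenerate minimum on $\pi(M_0)$ at $a'$. Hence $\{\ell'=0\}=T_{a'}(\pi(M_0))$, the inner normal is $\nabla\ell'/|\nabla\ell'|$, and $\pi(M_0)$ is a connected smooth strictly convex hypersurface.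

**Step 17. Small caps stay near $a$.** Choose $\delta>0$ with $m>0$ on the closed ball $\bar B(a,\delta)$ and $M\cap\bar B(a,\delta)\subset M_0$. Put $D_\delta=D\cap\bar B(a,\delta)$, let $c_\delta>0$ be the minimum of $\ell_0$ on the compact set $D\cap\partial B(a,\delta)$ and $\mu$ the maximum of $m$ on $\bar B(a,\delta)$. Choose $\tau_0,s_0>0$ with $\tau_0\mu+s_0<c_\delta$ and $\xi_\tau:=\xi_0-\tau w\in\mathcal C$ for $0\le\tau\le\tau_0$, which is possible as $\mathcal C$ is open. Claim: for $0\le\tau\le\tau_0$, $0\le s\le s_0$,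
$$D\cap\{\ell_0\le\tau m+s\}\subset B(a,\delta).\tag{13}$$
This set is convex and contains $a$. If it contained a point at distance $\ge\delta$ from $a$, it would contain a point of $D\cap\partial B(a,\delta)$, where $\ell_0\ge c_\delta>\tau\mu+s\ge\tau m+s$. This is impossible.

**Step 18. A two-parameter identity.** For $(\tau,s)\in[0,\tau_0]\times[0,s_0]$ put
$$G(\tau,s)=\int_{D_\delta\cap\{\ell_0<\tau m+s\}}m^{-n-1}\,dX,\qquad V(\tau,s)=\mathrm{vol}_n\big(D\cap\{\ell_0<\tau m+s\}\big).$$
By (13), $V$ may also be computed over $D_\delta$. Both functions are continuous by dominated convergence, because $\{\ell_0=\tau m+s\}$ is a hyperplane ($\xi_\tau\ne0$) and has measure zero. We claim that for all test functions $\chi\in C_c^\infty(0,\tau_0)$, $\omega\in C_c^\infty(0,s_0)$,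
$$\iint G(\tau,s)\,\chi^{(n+1)}(\tau)\,\omega(s)\,d\tau\,ds=\iint V(\tau,s)\,\chi(\tau)\,\omega^{(n+1)}(s)\,d\tau\,ds .\tag{14}$$
Fix $X\in D_\delta$ and write $m=m(X)>0$, $p=\ell_0(X)$. Let $\mathbf 1$ be the indicator function of $\{(\tau,s):p<\tau m+s\}$. For $\Psi\in C_c^\infty(\mathbb R^2)$,
$$\iint\mathbf 1\cdot(\partial_\tau-m\,\partial_s)\Psi\,d\tau\,ds=0 ,$$
since in the coordinates $(\tau,\rho)$, $\rho=\tau m+s$, the operator $\partial_\tau-m\partial_s$ is the $\tau$-derivative at fixed $\rho$, and $\mathbf 1$ depends on $\rho$ only. As $m$ is a constant for fixed $X$,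
$$\partial_\tau^{n+1}-m^{n+1}\partial_s^{n+1}=(\partial_\tau-m\,\partial_s)\sum_{i=0}^n\partial_\tau^{n-i}(m\,\partial_s)^i .$$
Apply this to $\chi(\tau)\omega(s)$:
$$\iint\mathbf 1\cdot\chi^{(n+1)}\omega\,d\tau\,ds=m^{n+1}\iint\mathbf 1\cdot\chi\,\omega^{(n+1)}\,d\tau\,ds .$$
Multiply by $m(X)^{-n-1}$, which is bounded on $D_\delta$, and integrate over $X\in D_\delta$. Fubini's theorem gives (14).

**Step 19. $G(\cdot,0)$ is a polynomial.** Let $0<\tau<\tau_0$. Then $\ell_0-\tau m-s=\langle\xi_\tau,\cdot\rangle-(e_\tau+s)$ with $e_\tau=e_0+\tau d$, and $h(\xi_\tau)\le\langle\xi_\tau,a\rangle<e_\tau$, because $\ell_0(a)-\tau m(a)<0$. So for $0<s<s_0$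
$$V(\tau,s)=\frac1{|\xi_\tau|}\int_{h(\xi_\tau)}^{e_\tau+s}\mathcal A(\xi_\tau,\rho)\,d\rho ,$$
and by (11) this is a polynomial in $s$ of degree $\le n$. Integrating by parts $n+1$ times in $s$, the right side of (14) is $0$. Since $\omega$ is arbitrary and $G$ is continuous, $\int G(\tau,s)\chi^{(n+1)}(\tau)\,d\tau=0$ for every $s\in(0,s_0)$ and every $\chi$. A continuous function whose $(n+1)$st distributional derivative vanishes on an interval is a polynomial of degree $\le n$, so $G(\cdot,s)$ is one on $(0,\tau_0)$. Let $s\to0^+$: a pointwise limit of polynomials of degree $\le n$ is again one, since such a polynomial is a fixed linear combination of its values at $n+1$ points. Hence $G(\tau,0)$ is a polynomial of degree $\le n$ on $(0,\tau_0)$.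

**Step 20. The sections of $\pi(M_0)$.** Write $\ell_\tau=\ell_0-\tau m$ and let $K=D\cap\{\ell_{\tau_0}\le0\}$. By (13), $K$ is a compact convex set in $B(a,\delta)$, where $m>0$, so by Step 15 $K'=\pi(K)$ is compact and convex. Let $0<\tau<\tau_0$. A point of $D$ with $\ell_\tau=0$ lies in $B(a,\delta)$ by (13), so $m>0$ there, and $\ell_{\tau_0}=(\tau-\tau_0)m<0$ shows that it lies in $K$. Therefore
$$K'\cap\{\ell'=\tau\}=\pi\big(D\cap\{\ell_\tau=0\}\big),\qquad\pi(M_0)\cap\{\ell'=\tau\}=\pi\big(M\cap\{\ell_\tau=0\}\big),$$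
the second because a point of $M_0$ with $\ell_0=\tau m$ satisfies $\ell_\tau=0$, and conversely $M\cap B(a,\delta)\subset M_0$. Since $e_\tau>h(\xi_\tau)$, Step 6 says that $D\cap\{\ell_\tau=0\}$ is a compact convex domain with relative boundary $M\cap\{\ell_\tau=0\}$. The map $\pi$ is a homeomorphism from $\{\ell_\tau=0\}\cap\{m>0\}$ onto an open subset of $\{\ell'=\tau\}$, so $K'\cap\{\ell'=\tau\}$ is the domain bounded by $\pi(M_0)\cap\{\ell'=\tau\}$. Let $A'(\tau)$ be its volume. It is positive, and by Brunn–Minkowski for $K'$, $(A')^{1/(n-1)}$ is concave, hence $A'$ is continuous on $(0,\tau_0)$.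

The volume of the cap is, by the Jacobian of Step 15,
$$W(\tau)=\mathrm{vol}_n\big(K'\cap\{\ell'<\tau\}\big)=|\det\Pi|\int_{D\cap\{\ell_\tau<0\}}m^{-n-1}\,dX=|\det\Pi|\,G(\tau,0),$$
a polynomial of degree $\le n$ on $(0,\tau_0)$ by Step 19. On the other hand $W(\tau)=|\nabla\ell'|^{-1}\int_0^\tau A'(\rho)\,d\rho$. Hence $A'(\tau)=|\nabla\ell'|\,W'(\tau)$ is a polynomial of degree $\le n-1$ in $\tau$ on $(0,\tau_0)$. The hyperplane at distance $t$ from $T_{a'}(\pi(M_0))$ on the inner side is $\{\ell'=\tau\}$ with $\tau=|\nabla\ell'|\,t$, so $A(a',t)$ is, for small $t>0$, a polynomial in $t$ of degree $\le n-1$. As $a\in M_0$ was arbitrary, Theorem B is proved. $\blacksquare$
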